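\title{A $\Delta^0_2$ set whose homogeneous sets have jumps of DNC degree relative to $\emptyset'$}

\begin{abstract}
We construct a $\Delta^0_2$ set $A\subseteq\mathbb N$ such that for every infinite set $H$ contained in $A$ or in its complement, the jump $H'$ computes a function that is diagonally non-computable relative to $\emptyset'$. The proof attaches a binary string to each number and distinguishes two cases, according to whether the strings attached to the elements of $H$ accumulate on a null set. We also determine how few mind changes an approximation of such a set $A$ can have, relativize the result, show that $\emptyset'$ cannot be replaced by $\emptyset''$, and show that the diagonally non-computable function cannot be obtained from $H'$ uniformly.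
\end{abstract}

\section{The question}\label{sec:intro}

Let $A\subseteq\mathbb N$ and $\overline A=\mathbb N\setminus A$. Call a set $H$ \emph{homogeneous for $A$} if $H$ is infinite and $H\subseteq A$ or $H\subseteq\overline A$. Such sets exist by the pigeonhole principle. How much computational power can $A$ force on \emph{all} of them?

If $A$ is computably enumerable (c.e.), none: an infinite c.e.\ set contains an infinite computable set, and the complement of a finite set is computable. The same holds whenever $A$ has a computable approximation with a bounded number of changes (Theorem~\ref{thm:changes}(b)). This leads to the $\Delta^0_2$ sets, that is, the sets computable from the halting problem $\emptyset'$, or equivalently the limits of computable approximations. They are also the sets that stand behind computable instances of Ramsey's theorem for stable colorings of pairs (Section~\ref{sec:ramsey}).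

We measure $H$ through its jump $H'$. Let $\Phi_0,\Phi_1,\dots$ be the standard list of Turing functionals. A total function $f:\mathbb N\to\mathbb N$ is \emph{diagonally non-computable (DNC) relative to $X$} if $f(e)\ne\Phi^X_e(e)$ for every $e$ such that $\Phi^X_e(e)$ converges. If we read $\Phi_e^X(e)$ as the prediction of $f(e)$ made by the $e$-th program with oracle $X$, then $f$ must falsify every prediction.

\begin{lemma}\label{lem:dnc}
For every $X$: \textup{(a)} no $X$-computable function is DNC relative to $X$; \textup{(b)} $X'$ computes a function DNC relative to $X$.
\end{lemma}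

\begin{proof}
(a) If $f=\Phi^X_e$ is total, then $f(e)=\Phi^X_e(e)$. (b) Let $f(e)=\Phi_e^X(e)+1$ if $\Phi^X_e(e)$ converges, which $X'$ decides, and $f(e)=0$ otherwise.
\end{proof}

A set $Y$ \emph{has a jump of DNC degree relative to $\emptyset'$} if $Y'$ is Turing equivalent to a function DNC relative to $\emptyset'$. It is enough that $Y'$ computes such a function $f$: take a computable sequence $e_0<e_1<\cdots$ of indices of functionals that never converge, and redefine $f(e_n)$ to be the bit $Y'(n)$. The following question is posed in~\cite{Patey}.

\begin{quote}
\emph{Is there a $\Delta^0_2$ set $A$ such that every infinite subset of $A$ or of $\overline A$ has a jump of DNC degree relative to $\emptyset'$?}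
\end{quote}

Recall that $H$ is \emph{low} if $H'\equiv_T\emptyset'$ and \emph{high} if $H'\ge_T\emptyset''$. By Lemma~\ref{lem:dnc} with $X=\emptyset'$, the jump of a low set computes no function DNC relative to $\emptyset'$, and the jump of a high set computes one. So the property in question lies between ``not low'' and ``high''. Three observations suggest the answer no. First, $A$ cannot make all its homogeneous sets high: by a theorem of Cholak, Jockusch and Slaman~\cite{CJS}, every $\Delta^0_2$ set has a homogeneous set $H$ with $H''\equiv_T\emptyset''$ (see the proof of Theorem~\ref{thm:double}), and such an $H$ is not high, since $H'\ge_T\emptyset''$ would give $H''\ge_T\emptyset'''$. Second, knowing elements of $A$ is of no use to $H'$, which computes $\emptyset'$ and hence $A$ anyway. Third, $H$ may omit any given element, so nothing can be coded at a fixed place. Nevertheless the answer is yes.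

\begin{theorem}\label{thm:main}
There is a $\Delta^0_2$ set $A$ such that every infinite $H$ with $H\subseteq A$ or $H\subseteq\overline A$ is high or has a jump that computes a function DNC relative to $\emptyset'$. Hence $H'$ computes a function DNC relative to $\emptyset'$ in all cases.
\end{theorem}

Section~\ref{sec:example} shows the idea on a computable example, and Sections~\ref{sec:construction} and~\ref{sec:verification} contain the proof. The remaining sections locate the limits of the theorem: the number of mind changes in an approximation of $A$ (Theorem~\ref{thm:changes}), the relativized form and its consequence for stable Ramsey's theorem (Theorem~\ref{thm:relative}), the failure for $\emptyset''$ in place of $\emptyset'$ (Theorem~\ref{thm:double}), and the impossibility of a uniform proof (Theorem~\ref{thm:uniform}).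

\section{Background}\label{sec:background}

\subsection*{Strings and measure}
We write $2^{<\omega}$ for the finite binary strings, $2^t$ for those of length $t$, and $2^\omega$ for the infinite binary sequences, which we identify with subsets of $\mathbb N$. Bits are numbered from $0$. We write $\sigma\preceq\tau$ if $\tau$ extends $\sigma$, and $Z\upharpoonright n$ for the first $n$ bits of $Z$. The \emph{cylinder} $[\sigma]$ is the set of $Z\in2^\omega$ extending $\sigma$, and $[S]=\bigcup_{\sigma\in S}[\sigma]$ for a set $S$ of strings. The uniform measure $\mu$ on $2^\omega$ satisfies $\mu([\sigma])=2^{-|\sigma|}$. A set $K\subseteq 2^\omega$ is closed if every $Z\notin K$ has a prefix whose cylinder misses $K$.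

\begin{lemma}\label{lem:measure}
Let $K\subseteq2^\omega$ be closed.
\begin{enumerate}
\item[(a)] If $\mu(K)=0$, then for every $\varepsilon>0$ there is a finite set $S$ of strings with $K\subseteq[S]$ and $\mu([S])\le\varepsilon$.
\item[(b)] If $\mu(K)>0$, then there is a string $\xi$ with $\mu(K\cap[\xi])>\frac12\mu([\xi])$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $T_n$ be the set of $\sigma\in 2^n$ with $[\sigma]\cap K\neq\emptyset$. The sets $[T_n]$ decrease, and their intersection is $K$ because $K$ is closed. So $\mu([T_n])\to\mu(K)$. For (a) take $S=T_n$ with $n$ large. For (b) take $n$ with $\mu([T_n])<2\mu(K)$. If every $\xi\in T_n$ had $\mu(K\cap[\xi])\le\frac12\mu([\xi])$, then summing over these disjoint cylinders would give $\mu(K)\le\frac12\mu([T_n])<\mu(K)$.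
\end{proof}

\subsection*{Computability}
The jump of $X$ is $X'=\{e:\Phi^X_e(e)\downarrow\}$, where $\downarrow$ denotes convergence. We write $\Phi_{e,t}$ for $\Phi_e$ run for at most $t$ steps, $\emptyset'_t=\{e<t:\Phi_{e,t}(e)\downarrow\}$, and $\simeq$ for equality of partial values. A relation is $\Sigma^0_1(X)$ or $\Pi^0_1(X)$ if it has the form $\exists n\,R$ or $\forall n\,R$ with $R$ computable in $X$, and $\Sigma^0_2(X)$ or $\Pi^0_2(X)$ if it has the form $\exists m\forall n\,R$ or $\forall m\exists n\,R$. We use these textbook facts.
\begin{itemize}
\item $X'$ decides $\Sigma^0_1(X)$ and $\Pi^0_1(X)$ statements, uniformly. A set is computable from $X'$ if and only if it is both $\Sigma^0_2(X)$ and $\Pi^0_2(X)$.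
\item (Limit lemma.) $A\le_TX'$ if and only if $A(x)=\lim_tA(x,t)$ for some $X$-computable function $A(x,t)\in\{0,1\}$.
\item The set $\mathrm{Tot}=\{e:\Phi_e\text{ is total}\}$ is $\Pi^0_2$, and $\mathrm{Tot}\equiv_T\emptyset''$.
\end{itemize}
A function $g$ \emph{dominates} $h$ if $g(n)>h(n)$ for all but finitely many $n$. The next lemma follows from a theorem of Martin; we include the direct proof.

\begin{lemma}\label{lem:martin}
If $g\le_TH$ dominates every total computable function, then $H$ is high.
\end{lemma}

\begin{proof}
We claim that $\Phi_e$ is total if and only if there is $m$ such that for all $n$, $\Phi_e(n)$ converges within $g(n)+m$ steps. If $\Phi_e$ is total, then its running time is a total computable function, $g$ dominates it, and $m$ absorbs the finitely many exceptions. The converse is immediate. So $\mathrm{Tot}$ is $\Sigma^0_2(g)$. It is also $\Pi^0_2$, hence $\emptyset''\equiv_T\mathrm{Tot}\le_Tg'\le_TH'$.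
\end{proof}

\section{The idea on a computable example}\label{sec:example}

We attach to each number $x$ a string $\alpha(x)$, its \emph{label}, and decide whether $x\in A$ by reading one bit of the label. The position that is read depends only on the length of the label. It is governed by an increasing function $p$: with $p(-1)=0$, labels whose length $m$ satisfies $p(n-1)<m\le p(n)$ are read at position $n$, and $x\in A$ if the bit read is $0$.

\begin{example}\label{ex:toy}
Let $\alpha$ list all nonempty strings by increasing length, and let $p(n)=2n+2$. Writing $*$ for an arbitrary bit, we get: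
\[
\begin{array}{l|cccccc}
\text{length of label} & 1&2&3&4&5&6\\
\text{position read} & 0&0&1&1&2&2\\
\text{labels of elements of }A & 0 & 0{*} & {*}0{*} & {*}0{*}{*} & {*}{*}0{*}{*} & {*}{*}0{*}{*}{*}
\end{array}
\]

\emph{A set whose labels spread out.} Let $H\subseteq A$, and suppose that we find three elements of $H$ whose labels are longer than $p(0)=2$ and begin with three different strings of length $2$. Labels of length $3$ or $4$ of elements of $A$ begin with $00$ or $10$. So one of the three labels has length greater than $4=p(1)$. Let $t$ be the largest of the three lengths, and look for five elements of $H$ whose labels are longer than $t$ and begin with five different strings of length $3$. If these labels all had length at most $6$, they would all be read at position $2$, and only the four prefixes ${*}{*}0$ could occur. So one of them is longer than $6=p(2)$. In this way $H$ bounds $p(1),p(2),\dots$ without consulting $p$, as long as the searches succeed. For $H=A$ they do: a string $\zeta$ followed by enough zeros is read at a position beyond $\zeta$, so it is the label of an element of $A$.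

\emph{A set whose labels concentrate.} Let $H=\{x:\alpha(x)\text{ consists of zeros}\}\subseteq A$. The first search already fails. But now, for each $k$, all but finitely many labels of elements of $H$ extend $0^{k+2}$, whose cylinder has measure only $2^{-k-2}$. The oracle $H'$ can find such a small trap for $H$, because ``every $x\in H$ above $t$ has a label extending $0^{k+2}$'' is a $\Pi^0_1(H)$ statement.
\end{example}

In the example $A$ is computable and neither behavior is worth anything. Two changes make each of them powerful. First, let $p\le_T\emptyset'$ dominate all computable functions; then a set that bounds $p$ is high. Second, change the labeling so that $\emptyset'$ can never predict a trap: if the $k$-th program with oracle $\emptyset'$ names a set of strings of measure at most $2^{-k-2}$, then from some length on no label extends a string of that set. For instance, if the program $k=0$ names $\{00\}$, we stop using labels that begin with $00$. Then $\{00\}$ traps no infinite set, and the trap that $H'$ finds for $k=0$ differs from the prediction. The forbidden sets have total measure at most $\frac12$, so labels of every length remain. The dividing line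 between ``spread out'' and ``concentrated'' is whether the limit points of the labels of $H$ form a set of positive measure.

\section{Construction of $A$}\label{sec:construction}

\subsection*{The labels}
Let $(S_v)_{v\in\mathbb N}$ be an effective bijective listing of the finite sets of strings. A string \emph{lies in} $S$ if it extends some element of $S$. A number $v$ is \emph{$k$-small} if $\mu([S_v])\le2^{-k-2}$; this is decidable. Let
\[
\psi(k)\simeq\Phi_k^{\emptyset'}(k),\qquad \psi_t(k)\simeq\Phi_{k,t}^{\emptyset'_t}(k).
\]
The labeling has to be computable, since $H$ and $H'$ must use it, but it has to react to $\psi$, which needs the oracle $\emptyset'$. This is possible because we only want labels to avoid $S_{\psi(k)}$ from some length on: labels of length $t$ can follow the guess $\psi_t$. If $\psi(k)\downarrow=v$, then $\psi_t(k)=v$ for all large $t$, because $\emptyset'_t$ eventually agrees with $\emptyset'$ on the finitely many oracle questions asked. For $t\ge1$ let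
\[
U_t=\bigcup\{[S_{\psi_t(k)}]:k<t,\ \psi_t(k)\downarrow,\ \psi_t(k)\text{ is $k$-small}\},\qquad L_t=\{\eta\in2^t:[\eta]\not\subseteq U_t\}.
\]
The finite set $L_t$ is computable from $t$. It is nonempty because $\mu(U_t)\le\sum_k2^{-k-2}=\frac12<1$. List the elements of $L_1$, then those of $L_2$, and so on, as $\alpha(0),\alpha(1),\dots$.

\begin{lemma}\label{lem:labels}
The map $\alpha:\mathbb N\to2^{<\omega}$ is computable and injective, $|\alpha(x)|\to\infty$, and $1\le|\alpha(x)|\le x+1$. If $\psi(k)\downarrow=v$ and $v$ is $k$-small, then $\alpha(x)$ lies in $S_v$ for only finitely many $x$.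
\end{lemma}

\begin{proof}
Each $L_t$ is finite, so the lengths tend to infinity. Each $L_t$ is nonempty, so at least $t-1$ strings precede a string of length $t$ in the list; thus $x\ge|\alpha(x)|-1$. For the last statement, $[S_v]\subseteq U_t$ for all large $t$. If $\eta\in 2^t$ lies in $S_v$ for such a $t$, then $[\eta]\subseteq[S_v]\subseteq U_t$, so $\eta\notin L_t$.
\end{proof}

\subsection*{The position that is read}
Fix a computable strictly increasing function $q$ with $q(n)\ge n+1$. For Theorem~\ref{thm:main} take $q(n)=n+1$; the freedom to choose $q$ is used in Section~\ref{sec:changes}. Let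
\begin{equation}\label{eq:p}
p(n)=q(n)+\sum_{i\le n}\ \sum_{e\le i,\ \Phi_e(i)\downarrow}\Phi_e(i),\qquad p(-1)=0 .
\end{equation}
Then $p\le_T\emptyset'$, $p$ is strictly increasing, and $p(n)\ge n+1$. If $\Phi_e$ is total, then $p(n)>\Phi_e(n)$ for $n\ge e$, so $p$ dominates every total computable function. For $m\ge1$ let $b(m)=\min\{n\ge 0:m\le p(n)\}$. Since $p$ is increasing,
\begin{equation}\label{eq:block}
b(m)=n\iff p(n-1)<m\le p(n).
\end{equation}
Moreover $b\le_T\emptyset'$, and $b(m)\le m-1$ because $p(m-1)\ge m$, so that $b(m)$ is a position inside a string of length $m$. Define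
\[
A=\{x:\text{the bit of $\alpha(x)$ at position $b(|\alpha(x)|)$ is $0$}\}.
\]
Since $\alpha$ is computable and $b\le_T\emptyset'$, the set $A$ is $\Delta^0_2$.

\section{Thin sets and thick sets}\label{sec:verification}

For $H\subseteq\mathbb N$ let $\Lambda(H)$ be the set of limit points of the labels of $H$:
\[
\Lambda(H)=\{Z\in2^\omega:\text{for every $n$, infinitely many $x\in H$ have }\alpha(x)\succeq Z\upharpoonright n\}.
\]
This set is closed: if only finitely many $x\in H$ have $\alpha(x)\succeq Z\upharpoonright n$, then $[Z\upharpoonright n]\cap\Lambda(H)=\emptyset$. Call $H$ \emph{thin} if $\mu(\Lambda(H))=0$ and \emph{thick} otherwise. Theorem~\ref{thm:main} follows from the next two propositions and from Lemma~\ref{lem:dnc}(b), which gives its last sentence.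

\begin{proposition}\label{prop:thin}
If $H\subseteq\mathbb N$ is infinite and thin, then $H'$ computes a function DNC relative to $\emptyset'$.
\end{proposition}

\begin{proof}
Call a pair $(v,t)$ a \emph{$k$-trap} if $v$ is $k$-small and $\alpha(x)$ lies in $S_v$ for every $x\in H$ with $x>t$.

\emph{For every $k$ there is a $k$-trap.} By Lemma~\ref{lem:measure}(a) there is a $k$-small $v$ with $\Lambda(H)\subseteq[S_v]$. Let $B$ be the set of $x\in H$ such that $\alpha(x)$ does not lie in $S_v$, and suppose that $B$ is infinite. If infinitely many $x\in B$ have labels extending a string $\zeta$, then all but finitely many of these labels are longer than $\zeta$, so infinitely many extend $\zeta0$ or infinitely many extend $\zeta1$. Starting from the empty string, we obtain $Z$ such that every $Z\upharpoonright n$ is extended by $\alpha(x)$ for infinitely many $x\in B$. Then $Z\in\Lambda(H)\subseteq[S_v]$, so $Z$ extends some $\sigma\in S_v$, and $\alpha(x)\succeq\sigma$ for some $x\in B$. This contradicts the definition of $B$. So $B$ is finite, and $(v,t)$ is a $k$-trap for any upper bound $t$ of $B$.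

Being a $k$-trap is a $\Pi^0_1(H)$ property of $(k,v,t)$, because $\alpha$ is computable. So $H'$ can search for the first $k$-trap $(v,t)$ and put $f(k)=v$. The function $f$ is total and $f\le_TH'$. Suppose that $f(k)=\Phi_k^{\emptyset'}(k)=v$. Then $v$ is $k$-small, and by Lemma~\ref{lem:labels} only finitely many numbers have labels in $S_v$. But all but finitely many elements of the infinite set $H$ have labels in $S_v$, a contradiction.
\end{proof}

This proposition does not mention $A$. Together with Lemma~\ref{lem:dnc}(a) it shows that every infinite computable set, for instance $\mathbb N$, is thick. So thickness alone gives no power, and it is the task of $A$ to have no weak thick homogeneous set.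

\begin{proposition}\label{prop:thick}
If $H$ is homogeneous for $A$ and thick, then $H$ is high.
\end{proposition}

\begin{proof}
We run the searches of Example~\ref{ex:toy}. They ask for more than half of all prefixes of a given length, while $\Lambda(H)$ may have small measure. We therefore work inside a cylinder where $\Lambda(H)$ is dense. By Lemma~\ref{lem:measure}(b), fix $\xi$ with $\mu(\Lambda(H)\cap[\xi])>\frac12\mu([\xi])$. For $n\ge|\xi|$ let $E_n$ be the set of the $2^{n+1-|\xi|}$ strings of length $n+1$ extending $\xi$. Call a finite set $F\subseteq H$ \emph{$(n,t)$-rich} if every $x\in F$ has $\alpha(x)\succeq\xi$ and $|\alpha(x)|>\max(t,n)$, and the set $\{\alpha(x)\upharpoonright(n+1):x\in F\}$ contains more than half of $E_n$.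

\emph{Step 1: for all $n\ge|\xi|$ and all $t$ there is an $(n,t)$-rich set.} The cylinders $[\zeta]$ with $\zeta\in E_n$ partition $[\xi]$ into pieces of equal measure. Those that meet $\Lambda(H)$ cover $\Lambda(H)\cap[\xi]$, so they are more than half of all pieces. If $Z\in[\zeta]\cap\Lambda(H)$, then $\zeta=Z\upharpoonright(n+1)$ is extended by the labels of infinitely many $x\in H$, and these labels have unbounded length. Choose one such $x$ with $|\alpha(x)|>\max(t,n)$ for each $\zeta$ whose cylinder meets $\Lambda(H)$.

\emph{Step 2: if $t\ge p(n-1)$ and $F$ is $(n,t)$-rich, then $|\alpha(x)|>p(n)$ for some $x\in F$.} Otherwise $p(n-1)<|\alpha(x)|\le p(n)$ for all $x\in F$, so by~\eqref{eq:block} all these labels are read at position $n$. Here homogeneity enters: the bit of $\alpha(x)$ at position $n$ is $0$ for all $x\in F$ if $H\subseteq A$, and $1$ for all $x\in F$ if $H\subseteq\overline A$. Since $n\ge|\xi|$, position $n$ lies beyond $\xi$, and exactly half of the strings in $E_n$ have a prescribed last bit. So $\{\alpha(x)\upharpoonright(n+1):x\in F\}$ contains at most half of $E_n$, and $F$ is not rich.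

\emph{Step 3: iteration.} Whether a finite set is $(n,t)$-rich is decidable from $H$. Let $n_0=|\xi|$ and let $t_{n_0}$ be the fixed number $p(n_0-1)$. For $n\ge n_0$ let $F_n$ be the first $(n,t_n)$-rich set in a fixed enumeration of the finite sets, and let $t_{n+1}=\max_{x\in F_n}|\alpha(x)|$. By Step 1 the sequence $(t_n)$ is well defined and $H$-computable. If $t_n\ge p(n-1)$, then $t_{n+1}>p(n)$ by Step 2. By induction $t_{n+1}>p(n)$ for all $n\ge n_0$. So the function $g\le_TH$ with $g(n)=t_{n+1}$ for $n\ge n_0$ and $g(n)=0$ for $n<n_0$ dominates $p$, and hence every total computable function. By Lemma~\ref{lem:martin}, $H$ is high.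
\end{proof}

The lower bound $t_n\ge p(n-1)$ is what drives the induction: without it, a rich set could consist of labels read at different positions below $n$, and position $n$ would be unconstrained. The growth of $p$ is used only in the last line; for a computable $p$ the set $A$ would be computable.

\section{The number of mind changes}\label{sec:changes}

For a computable function $g$, a set $A$ is \emph{$g$-c.e.} if there is a computable $A(x,t)\in\{0,1\}$ with $A(x,0)=0$, $\lim_tA(x,t)=A(x)$, and at most $g(x)$ values of $t$ with $A(x,t)\neq A(x,t+1)$. The set is \emph{$n$-c.e.} if this holds for the constant function $g\equiv n$.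

\begin{theorem}\label{thm:changes}
\begin{enumerate}
\item[(a)] For every computable nondecreasing unbounded $g$ there is a $g$-c.e.\ set $A$ as in Theorem~\ref{thm:main}.
\item[(b)] No $n$-c.e.\ set, $n\in\mathbb N$, has the property of Theorem~\ref{thm:main}.
\end{enumerate}
So \textup{(a)} is optimal with respect to the number of mind changes.
\end{theorem}

\begin{proof}[Proof of \textup{(a)}]
The only noncomputable ingredient of $A$ is the position $b(m)$. Its natural approximation only moves downward, so the number of changes is bounded by its first value, and a fast-growing $q$ makes the first value small. Let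
\[
q(n)=n+1+\min\{y:g(y)>n+1\}.
\]
Since $g$ is computable and unbounded, $q$ is computable; it is strictly increasing and $q(n)\ge n+1$. Let $p$, $b$ and $A$ be as in Section~\ref{sec:construction} for this $q$. Let $p_t$ be defined by~\eqref{eq:p} with only those terms for which $\Phi_{e,t}(i)\downarrow$, and let
\[
b_t(m)=\min\{n:m\le p_t(n)\},\qquad q^*(m)=\min\{n:m\le q(n)\}.
\]
For fixed $n$, the value $p_t(n)$ is nondecreasing in $t$, at least $q(n)$, and eventually equal to $p(n)$. Hence $b_t(m)$ is nonincreasing in $t$, $b_t(m)\le q^*(m)\le m-1$, and $b_t(m)=b(m)$ as soon as $p_t$ and $p$ agree below $m$. Put $A(x,0)=0$, and for $t\ge1$ let $A(x,t)=1$ if and only if the bit of $\alpha(x)$ at position $b_t(|\alpha(x)|)$ is $0$. This approximation converges to $A$. It may change from $t=0$ to $t=1$, and afterward only when $b_t(|\alpha(x)|)$ decreases. Since $q^*$ is nondecreasing and $|\alpha(x)|\le x+1$, the number of changes at $x$ is at most $1+q^*(x+1)$.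

Let $g(x)\ge1$. As $g$ is nondecreasing, every $y$ with $g(y)>g(x)$ exceeds $x$, so $q(g(x)-1)\ge x+1$. Thus $q^*(x+1)\le g(x)-1$, and there are at most $g(x)$ changes at $x$. The set $D=\{x:g(x)=0\}$ is finite; for $x\in D$ redefine $A(x,t)=0$ for all $t$. The new approximation shows that $A\setminus D$ is $g$-c.e. If $H$ is homogeneous for $A\setminus D$, then $H\setminus D$ is homogeneous for $A$ and Turing equivalent to $H$, so $A\setminus D$ has the property of Theorem~\ref{thm:main}.
\end{proof}

\begin{proof}[Proof of \textup{(b)}]
We prove by induction on $n$: \emph{if $W$ is an infinite c.e.\ set and $A$ is $n$-c.e., then $W\cap A$ or $W\setminus A$ contains an infinite c.e.\ set.} The parameter $W$ lets us shrink the domain to a set on which one change has already been spent.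

If $n=0$, then $A=\emptyset$ and $W\setminus A=W$. Let $n\ge1$ and let $V=\{x:\exists t\,A(x,t)=1\}$, a c.e.\ superset of $A$. If $W\cap V$ is finite, then $W\setminus V$ is an infinite c.e.\ subset of $W\setminus A$. Suppose that $W\cap V$ is infinite, and let $B=V\setminus A$. Put $B(x,t)=1$ if $A(x,t)=0$ and $A(x,t')=1$ for some $t'<t$, and $B(x,t)=0$ otherwise. If $x\notin V$, then $B(x,t)=0$ for all $t$. If $x\in V$ and $t_0$ is least with $A(x,t_0)=1$, then $B(x,t)=0$ for $t\le t_0$ and $B(x,t)=1-A(x,t)$ for $t\ge t_0$; so $B(x,t)$ converges to $1-A(x)$ with one change fewer than $A(x,t)$. Hence $B$ is $(n-1)$-c.e. By the induction hypothesis for $W\cap V$ and $B$, one of the sets $W\cap V\cap B\subseteq W\setminus A$ and $(W\cap V)\setminus B\subseteq W\cap A$ contains an infinite c.e.\ set.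

With $W=\mathbb N$ we get an infinite c.e.\ set, and inside it an infinite computable set $H$, contained in $A$ or in $\overline A$. Then $H'\equiv_T\emptyset'$ computes no function DNC relative to $\emptyset'$, and $H$ is not high.
\end{proof}

\section{Stable colorings of pairs}\label{sec:ramsey}

A \emph{$2$-coloring of pairs} is a function $c(x,y)\in\{0,1\}$ defined for $x<y$. A set $H$ is \emph{$c$-homogeneous} if $c$ is constant on the pairs from $H$, and $c$ is \emph{stable} if $\lim_yc(x,y)$ exists for every $x$. The principle $\mathsf{SRT}^2_2$ states that every stable $2$-coloring of pairs has an infinite homogeneous set. An $\omega$-model of the base theory $\mathsf{RCA}_0$ is given by a nonempty family $\mathcal M$ of subsets of $\mathbb N$ that is closed under the join $\oplus$ and under Turing reducibility. It satisfies $\mathsf{SRT}^2_2$ if every stable coloring in $\mathcal M$ has an infinite homogeneous set in $\mathcal M$.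

\begin{lemma}\label{lem:coloring}
If $A\le_TZ'$, then there is a $Z$-computable stable coloring $c$ such that every infinite $c$-homogeneous set is homogeneous for $A$.
\end{lemma}

\begin{proof}
Let $A(x,t)$ be a $Z$-computable approximation of $A$ given by the limit lemma, and let $c(x,y)=A(x,y)$ for $x<y$. Then $\lim_yc(x,y)=A(x)$. If $H$ is infinite and $c$ has the constant value $j$ on pairs from $H$, then each $x\in H$ has $c(x,y)=j$ for infinitely many $y$, so $A(x)=j$.
\end{proof}

\begin{theorem}\label{thm:relative}
For every $Z$ there is $A\le_TZ'$ such that for every infinite $H$ with $H\subseteq A$ or $H\subseteq\overline A$, the set $(H\oplus Z)'$ computes a function DNC relative to $Z'$. Hence every $\omega$-model of $\mathsf{RCA}_0+\mathsf{SRT}^2_2$ satisfies: for every $Z$ there is $Y$ such that $(Y\oplus Z)'$ computes a function DNC relative to $Z'$.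
\end{theorem}

\begin{proof}
Repeat Sections~\ref{sec:construction} and~\ref{sec:verification} with the oracle $Z$. Let $\psi(k)\simeq\Phi_k^{Z'}(k)$ and $\psi_t(k)\simeq\Phi_{k,t}^{Z'_t}(k)$, where $Z'_t=\{e<t:\Phi^Z_{e,t}(e)\downarrow\}$, and use $\Phi_e^Z$ for $\Phi_e$ in~\eqref{eq:p}. Then $\alpha\le_TZ$, the functions $p$ and $b$ and the set $A$ are computable from $Z'$, and $p$ dominates every total $Z$-computable function. For thin $H$, being a $k$-trap is $\Pi^0_1(H\oplus Z)$, so $(H\oplus Z)'$ computes $f$, and $f(k)\ne\Phi_k^{Z'}(k)$. For thick $H$, the function $g$ is computable from $H\oplus Z$. As in Lemma~\ref{lem:martin}, the set $\{e:\Phi_e^Z\text{ is total}\}\equiv_TZ''$ is then $\Sigma^0_2(H\oplus Z)$ and $\Pi^0_2(Z)$, so $Z''\le_T(H\oplus Z)'$, and Lemma~\ref{lem:dnc}(b) applies with $X=Z'$.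

Now let $\mathcal M$ be an $\omega$-model of $\mathsf{RCA}_0+\mathsf{SRT}^2_2$ and $Z\in\mathcal M$. Take $A$ as above and $c$ as in Lemma~\ref{lem:coloring}. Then $c\in\mathcal M$, so $\mathcal M$ contains an infinite $c$-homogeneous set $Y$, and $(Y\oplus Z)'$ computes a function DNC relative to $Z'$. The jumps need not belong to $\mathcal M$. The last assertion is read as an arithmetical statement about $Y$ and $Z$, and such a statement holds in $\mathcal M$ if and only if it is true.
\end{proof}

In the other direction, the oracle $\emptyset'$ in Theorem~\ref{thm:main} cannot be improved to $\emptyset''$, for any $\Delta^0_2$ set.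

\begin{theorem}\label{thm:double}
For every $\Delta^0_2$ set $A$ there is an infinite $H$ with $H\subseteq A$ or $H\subseteq\overline A$ such that $H'$ computes no function DNC relative to $\emptyset''$.
\end{theorem}

\begin{proof}
Cholak, Jockusch and Slaman~\cite{CJS} proved that every computable $2$-coloring of pairs has an infinite homogeneous set $H$ with $H''\equiv_T\emptyset''$. Apply this to the coloring of Lemma~\ref{lem:coloring} with $Z=\emptyset$. Then $H$ is homogeneous for $A$ and $H'\le_TH''\equiv_T\emptyset''$. Lemma~\ref{lem:dnc}(a) with $X=\emptyset''$ finishes the proof.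
\end{proof}

\begin{remark}
Both cases of Section~\ref{sec:verification} occur for the set $A$ of Theorem~\ref{thm:main}. The set $H$ in the last proof is not high, so it is thin by Proposition~\ref{prop:thick}. On the other hand $\mathbb N$ is thick and $\Lambda(\mathbb N)=\Lambda(A)\cup\Lambda(\overline A)$, so $A$ or $\overline A$ is a thick homogeneous set.
\end{remark}

\section{Nonuniformity}\label{sec:uniform}

The proof of Theorem~\ref{thm:main} does not give a single procedure that turns $H'$ into a DNC function: it distinguishes thin from thick sets, and in the thick case it uses $\xi$ and $p(|\xi|-1)$ as advice. Some nonuniformity is unavoidable, even if the procedure is told on which side $H$ lies.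

\begin{theorem}\label{thm:uniform}
Let $A_0$ be $\Delta^0_2$, let $A_1=\overline{A_0}$, and let $\Gamma_0,\Gamma_1$ be Turing functionals. Then for some $i\in\{0,1\}$ there is an infinite $H\subseteq A_i$ such that $\Gamma_i^{H'}$ is not a total function DNC relative to $\emptyset'$.
\end{theorem}

We need two more textbook facts. A \emph{$\Pi^0_1$ class} is a set of the form $\{C\in 2^\omega:\forall m\,R(C\upharpoonright m)\}$ with $R$ computable. By compactness it is nonempty if and only if for every $m$ some string of length $m$ has all its prefixes in $R$; this is a $\Pi^0_1$ statement, so $\emptyset'$ decides it. The \emph{low basis theorem} says that every nonempty $\Pi^0_1$ class has a low member. The \emph{recursion theorem} says that for every computable $h:\mathbb N\to\mathbb N$ there is $e$ with $\Phi_e^X=\Phi_{h(e)}^X$ for all $X$.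

The plan is to predict with oracle $\emptyset'$ the value $\Gamma_i^{H'}(k_i)$ at an input $k_i$ where we control $\Phi_{k_i}^{\emptyset'}(k_i)$. A prediction rests on a guess $\sigma$ of an initial segment of $H'$. The ones of $\sigma$ can be secured by a finite part $\rho$ of $H$, but the zeros must survive all later additions to $H$. Whether elements of $A_i$ can destroy a zero is a $\Sigma^0_1(A_i)$ question, which we cannot expect $\emptyset'$ to answer. We ask instead whether there is \emph{some} partition $C,\overline C$ of $\mathbb N$ whose sides preserve the guesses made for $A_0$ and $A_1$. This is a question about a $\Pi^0_1$ class.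

\begin{proof}[Proof of Theorem~\ref{thm:uniform}]
If some $A_i$ has an infinite low subset $H$, then $\Gamma_i^{H'}$ is partial or $\emptyset'$-computable, and Lemma~\ref{lem:dnc}(a) applies. So assume that neither $A_0$ nor $A_1$ has an infinite low subset. Then both sets are infinite, since otherwise one of them would be cofinite and hence computable.

\emph{Guesses and refutations.} A computation with a string $\rho$ as oracle is said to converge if it halts within $|\rho|$ steps and asks only about positions below $|\rho|$. Let $J(\rho)=\{n:\Phi^\rho_n(n)\downarrow\}$. Membership in $J(\rho)$ is decidable, $J(\rho)\subseteq J(\tau)$ for $\rho\preceq\tau$, and $H'=\bigcup_mJ(H\upharpoonright m)$. A string $\tau$ \emph{refutes} $\sigma$ if $n\in J(\tau)$ for some $n<|\sigma|$ with $\sigma(n)=0$; then $\sigma$ is not an initial segment of $H'$ for any $H$ extending $\tau$. A set $Y$ \emph{refutes $\sigma$ over $\rho$} if $\sigma$ is refuted by some $\tau\succeq\rho$ such that every $n\ge|\rho|$ with $\tau(n)=1$ belongs to $Y$. For $i\in\{0,1\}$ and $k\in\mathbb N$, an \emph{$(i,k)$-guess} is a pair $(\rho,\sigma)$ such that every $n$ with $\rho(n)=1$ belongs to $A_i$, every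 $n$ with $\sigma(n)=1$ belongs to $J(\rho)$, and $\Gamma_i^\sigma(k)\downarrow$. Since $A_i\le_T\emptyset'$, the oracle $\emptyset'$ decides whether a pair is an $(i,k)$-guess.

\emph{The search.} Given $k_0,k_1$, search with oracle $\emptyset'$ through all pairs consisting of a $(0,k_0)$-guess $(\rho_0,\sigma_0)$ and a $(1,k_1)$-guess $(\rho_1,\sigma_1)$ for one such that
\[
\mathcal C=\{C:\ C\text{ does not refute $\sigma_0$ over $\rho_0$ and $\overline C$ does not refute $\sigma_1$ over $\rho_1$}\}
\]
is nonempty. The set $\mathcal C$ is a $\Pi^0_1$ class, uniformly in the two guesses, because a refutation by a string $\tau$ can be recognized from $C\upharpoonright|\tau|$. So each test is decided by $\emptyset'$. If the search succeeds, let $\theta_i(k_0,k_1)=\Gamma_i^{\sigma_i}(k_i)$ for the first pair found; otherwise $\theta_i(k_0,k_1)$ is undefined. Let $u$ be a computable function with $\Phi^X_{u(e,i)}(y)\simeq\Phi^X_e(i)$ for all $X$ and $y$. From $e$ we can compute an index $h(e)$ with $\Phi^{\emptyset'}_{h(e)}(i)\simeq\theta_i(u(e,0),u(e,1))$ for $i=0,1$. Take a fixed point $e$ of $h$ and put $k_i=u(e,i)$. Then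
\begin{equation}\label{eq:fixed}
\Phi_{k_i}^{\emptyset'}(k_i)\simeq\theta_i(k_0,k_1)\qquad(i=0,1).
\end{equation}
From now on $k_0,k_1$ are fixed, and an \emph{$i$-guess} is an $(i,k_i)$-guess.

\emph{Case 1: the search succeeds}, with $(\rho_0,\sigma_0)$, $(\rho_1,\sigma_1)$ and $\mathcal C\ne\emptyset$. Take a low $C\in\mathcal C$, and let $C_0=C$ and $C_1=\overline C$. The partition $C_0,C_1$ need not resemble $A_0,A_1$, and lowness rules out the worst mismatch. Suppose that $A_0\cap C_0$ and $A_1\cap C_1$ are both finite. One of the low sets $C_0,C_1$, say $C_j$, is infinite, and $C_j\setminus(A_j\cap C_j)$ is an infinite low subset of $A_{1-j}$, against our assumption. So $A_i\cap C_i$ is infinite for some $i$. Let $H$ extend $\rho_i$ and contain, at positions $n\ge|\rho_i|$, exactly the elements of $A_i\cap C_i$. Then $H$ is an infinite subset of $A_i$, and $\sigma_i$ is an initial segment of $H'$. Indeed, if $\sigma_i(n)=1$, then $n\in J(\rho_i)\subseteq H'$. If $\sigma_i(n)=0$ and $n\in H'$, then $n\in J(H\upharpoonright m)$ for some $m\ge|\rho_i|$, and the string $H\upharpoonright m$ shows that $C_i$ refutes $\sigma_i$ over $\rho_i$, contradicting $C\in\mathcal C$.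 By~\eqref{eq:fixed},
\[
\Gamma_i^{H'}(k_i)=\Gamma_i^{\sigma_i}(k_i)=\theta_i(k_0,k_1)=\Phi^{\emptyset'}_{k_i}(k_i),
\]
so $\Gamma_i^{H'}$ is not DNC relative to $\emptyset'$.

\emph{Case 2: the search never succeeds.} Then $\mathcal C=\emptyset$ for every $0$-guess $(\rho_0,\sigma_0)$ and every $1$-guess $(\rho_1,\sigma_1)$. In particular $A_0\notin\mathcal C$, so $A_0$ refutes $\sigma_0$ over $\rho_0$ or $A_1$ refutes $\sigma_1$ over $\rho_1$. Hence there is $i$ such that $A_i$ refutes $\sigma$ over $\rho$ for \emph{every} $i$-guess $(\rho,\sigma)$: otherwise an unrefuted $0$-guess and an unrefuted $1$-guess would form a pair violating the previous sentence. Fix this $i$. We build $H\subseteq A_i$ so that every guess about $H'$ that makes $\Gamma_i$ converge on $k_i$ is wrong.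

Fix a list $\sigma^0,\sigma^1,\dots$ in which every string occurs infinitely often. Define strings $\rho^0\preceq\rho^1\preceq\cdots$ whose ones are at elements of $A_i$, starting with the empty string. At stage $s$, if $(\rho^s,\sigma^s)$ is an $i$-guess, let $\tau\succeq\rho^s$ witness that $A_i$ refutes $\sigma^s$ over $\rho^s$; otherwise let $\tau=\rho^s$. Choose $a\in A_i$ with $a\ge|\tau|$, and let $\rho^{s+1}$ be the extension of $\tau$ of length $a+1$ whose only new one is at position $a$. Then $H=\bigcup_s\rho^s$ is an infinite subset of $A_i$.

Suppose that $\Gamma_i^{H'}(k_i)\downarrow$. Then $\Gamma_i^\sigma(k_i)\downarrow$ for some initial segment $\sigma$ of $H'$. The finitely many $n$ with $\sigma(n)=1$ belong to $H'$, hence to $J(\rho^s)$ for all large $s$. So $(\rho^s,\sigma)$ is an $i$-guess for all large $s$. At a large stage $s$ with $\sigma^s=\sigma$, we chose a string $\tau$ that refutes $\sigma$, and $H$ extends $\tau$. So $\sigma$ is not an initial segment of $H'$, a contradiction. Thus $\Gamma_i^{H'}$ is not total.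
\end{proof}

\begin{thebibliography}{9}

\bibitem{CJS}
Cholak, Jockusch and Slaman, \emph{On the strength of Ramsey's theorem for pairs}, J. Symb. Logic 66 (2001).

\bibitem{Patey}
Ludovic Patey, \emph{Open questions about Ramsey-type statements in reverse mathematics}, arXiv:1506.04780 (2015).

\end{thebibliography}
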